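# Frame flows in dimensions 4 and 8: why the horizontal distribution is not integrable

## 1. Frames, the frame flow, pinching and integrability

Throughout, $(M,g)$ is a closed, connected, oriented Riemannian manifold of dimension $n\ge 3$ with negative sectional curvature. Put $m=n-1$.

**Definition (unit tangent and frame bundles).** $SM$ is the unit tangent bundle, with geodesic flow $\phi_t$ generated by the vector field $X$. $FM$ is the bundle of positively oriented orthonormal frames $(x,e_1,\dots,e_n)$. The map $\pi:FM\to SM$, $\pi(x,e_1,\dots,e_n)=(x,e_1)$, is a principal fibration with group $\mathrm{SO}(m)$, which acts on $(e_2,\dots,e_n)$ and fixes $v:=e_1$.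

*Example.* If $M=\Gamma\backslash\mathbb H^n$ is an oriented real hyperbolic manifold, then $G=\mathrm{SO}_0(n,1)$ acts simply transitively on the positive orthonormal frames of $\mathbb H^n$, so $FM=\Gamma\backslash G$.

**Definition (frame flow).** $\Phi_t:FM\to FM$ parallel-transports a frame for time $t$ along the geodesic directed by $v=e_1$. Its generator is $X^{FM}$, and $\pi\circ\Phi_t=\phi_t\circ\pi$.

*Example.* Let indices of matrices in $\mathfrak{so}(n,1)$ run over $0,1,\dots,n$, with the form $-x_0^2+x_1^2+\dots+x_n^2$, and let $E_{ij}$ be the elementary matrices. On $\Gamma\backslash G$ the frame flow is right multiplication by $\exp(ta)$, $a=E_{01}+E_{10}$.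

**Definition (the splitting and $\mathcal H$).** The frame flow is partially hyperbolic: there is a continuous $d\Phi_t$-invariant splitting
$$TFM=\mathbb RX^{FM}\oplus E_s^{FM}\oplus E_u^{FM}\oplus\mathbb V,\qquad \mathbb V=\ker d\pi ,$$
where $d\Phi_t$ uniformly contracts $E_s^{FM}$ and uniformly expands $E_u^{FM}$. Set
$$\mathcal H=\mathbb RX^{FM}\oplus E_s^{FM}\oplus E_u^{FM}.$$
It is a complement of $\mathbb V$; a priori it is only continuous.

*Example.* For $2\le i\le n$ put $S_i=E_{0i}+E_{i0}$ and $L_i=E_{1i}-E_{i1}$. Matrix multiplication gives $[a,S_i]=L_i$ and $[a,L_i]=S_i$, so $[a,S_i\pm L_i]=\pm(S_i\pm L_i)$. Since $g e^{sY}e^{ta}=ge^{ta}e^{s\,\mathrm{Ad}(e^{-ta})Y}$, the left-invariant field of $S_i+L_i$ is multiplied by $e^{-t}$ under $d\Phi_t$ and that of $S_i-L_i$ by $e^{t}$. So $E_s^{FM}$ is spanned by the $S_i+L_i$, $E_u^{FM}$ by the $S_i-L_i$, and $\mathbb V$ is $\mathfrak{so}(m)$ acting on the indices $2,\dots,n$. Here $\mathcal H$ is smooth.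

**Definition (pinching).** The curvature is $\delta$-pinched if $-C\le\kappa_g\le-C\delta$ for some constant $C>0$.

*Example.* Real hyperbolic manifolds are $1$-pinched. Closed quotients of complex hyperbolic space, of real dimension $n\ge 4$, are $\frac14$-pinched and no better.

Replacing $g$ by a constant multiple changes $\Phi_t$ only by a constant time change (after the frames are rescaled) and does not change $\mathcal H$. So for $\delta$-pinched metrics we assume
$$-1\le\kappa_g\le-\delta .$$

**Definition (integrability).** $\mathcal H$ is integrable if through every point of $FM$ passes a $C^1$ submanifold of dimension $\dim\mathcal H$ whose tangent space at each of its points is $\mathcal H$. This holds if $\mathcal H$ is tangent to a foliation of $FM$.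

*Example.* In the real hyperbolic case $\mathcal H$ is smooth, so Frobenius' theorem decides. For $2\le i\ne j\le n$ one finds $[S_i,S_j]=E_{ij}-E_{ji}$, $[L_i,L_j]=-(E_{ij}-E_{ji})$ and $[S_i,L_j]=0$, so
$$[S_i+L_i,\;S_j-L_j]=2(E_{ij}-E_{ji})\in\mathbb V\setminus\{0\}.$$
Hence $\mathcal H$ is not integrable, for any $n\ge3$.

**Definition (ergodicity).** The frame flow is ergodic if every invariant Borel set has zero or full measure for the natural invariant volume on $FM$ (Liouville measure on $SM$, Haar measure on the fibers).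

*Example.* On a closed quotient of complex hyperbolic space, the complex structure $J$ is parallel, so $\langle Je_1,e_2\rangle$ is constant along $\Phi_t$. On each fiber it takes all values in $[-1,1]$, so the frame flow is not ergodic.

A distribution of class $\mathcal C^{r}$ with $1<r<2$ is, as usual, one of class $C^1$ whose first derivatives are Hölder of exponent $r-1$; a smooth distribution is $\mathcal C^r$ for every $r$. This notion appears in the hypotheses but will never be used in the proof.

## 2. Can $\mathcal H$ be tangent to a foliation when $n=4$ or $8$?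

The following is quoted as known.

**Known result.** Suppose the curvature is $\delta$-pinched for some $\delta>\frac14$, $\mathcal H$ is $\mathcal C^{1/\sqrt\delta}$, $n\in\{4,8\}$, and the frame flow is ergodic. Then either $M$ is homothetic to a real hyperbolic manifold, or $\mathcal H$ is integrable.

The problem, taken from Louis-Brahim Beaufort, "On Kanai's conjecture for frame flows over negatively curved manifolds", arXiv:2509.09500 (2025), is to prove or disprove that under these hypotheses $\mathcal H$ is not integrable. The statement is true, and less is needed.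

**Theorem A.** Let $n\in\{4,8\}$ and let $(M^n,g)$ be closed, connected, oriented, negatively curved and $\delta$-pinched with $\delta\ge\frac14$. Then $\mathcal H$ is not integrable.

No ergodicity and no regularity of $\mathcal H$ is assumed, and $\delta=\frac14$ is allowed.

**Corollary.** Let $n\in\{4,8\}$, $\delta\in(\frac14,1]$, $M$ $\delta$-pinched. Then [$\mathcal H$ is $\mathcal C^{1/\sqrt\delta}$ and the frame flow is ergodic] if and only if $M$ is homothetic to a real hyperbolic manifold.

*Proof of the Corollary from Theorem A.* If $\mathcal H$ is $\mathcal C^{1/\sqrt\delta}$ and the flow is ergodic, the Known result offers two alternatives and Theorem A excludes the second. Conversely, up to scale $FM=\Gamma\backslash G$ with $G=\mathrm{SO}_0(n,1)$; by Section 1, $\mathcal H$ is algebraic, hence smooth, and the frame flow is right translation by the noncompact one-parameter group $\exp(ta)$. By the Howe–Moore theorem, matrix coefficients of $G$ on functions of mean zero in $L^2(\Gamma\backslash G)$ vanish at infinity. For a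 function of mean zero invariant under $\exp(ta)$ the coefficient $\langle \exp(ta)f,f\rangle=\|f\|^2$ is constant, so $f=0$. The flow is ergodic. $\square$

**Theorem B.**
(i) If $n\ge3$, $n\ne4,8$, then $\mathcal H$ is not integrable, with no pinching assumption.
(ii) There is $\delta_0<\frac14$ such that Theorem A holds for all $\delta>\delta_0$. Hence for every $n\ge3$, $\mathcal H$ is never integrable when $\delta>\delta_0$.
(iii) If $n=4$ and $\mathcal H$ is integrable (no pinching assumed), then $3\sigma(M)=2k\,\chi(M)$ with $k$ an odd integer, so $3|\sigma(M)|\ge2\chi(M)>0$. In particular $\mathcal H$ is not integrable for any closed negatively curved Einstein 4-manifold.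

Theorem A does not use Theorem B. Part (i) comes early, because it shows why $4$ and $8$ are special; parts (ii) and (iii) are in the last two sections.

## 3. $\mathcal H$ as a continuous connection on $v^\perp$

**Conventions.** $R(X,Y)Z=[\nabla_X,\nabla_Y]Z-\nabla_{[X,Y]}Z$ and $K(X,Y)=\langle R(X,Y)Y,X\rangle$ for orthonormal $X,Y$. Let $p:SM\to M$. A tangent vector $\xi\in T_vSM$ is written $\xi=(\xi_H,\xi_V)\in T_xM\oplus v^\perp$ (horizontal and vertical components), so $X=(v,0)$.

Let $\mathcal N\to SM$ be the bundle $\mathcal N_v=v^\perp$, of rank $m$. It has the metric connection $\nabla$ obtained by projecting the covariant derivative $D$ of $p^*TM$ to $v^\perp$. A point of $FM$ over $v$ is an oriented orthonormal frame $f=(f_1,\dots,f_m)$ of $\mathcal N_v$. For $w\in\mathcal N_v$ put $w^h=(w,0)$ and $w^V=(0,w)$.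

**Step 1: the curvature of $\nabla$.** The purpose is to know what a flow-invariant connection has to balance. The tautological section $v$ of $p^*TM$ satisfies $D_\xi v=\xi_V$. For a section $a$ of $\mathcal N$, $\langle D_\xi a,v\rangle=-\langle a,\xi_V\rangle$, so $D_\xi a=\nabla_\xi a-\langle\xi_V,a\rangle v$. Differentiate again and keep the $\mathcal N$-component: that of $D_\xi D_\eta a$ is $\nabla_\xi\nabla_\eta a-\langle\eta_V,a\rangle\xi_V$. Antisymmetrizing,
$$\langle F_\nabla(\xi,\eta)a,b\rangle=\langle R(\xi_H,\eta_H)a,b\rangle+\langle\eta_V,a\rangle\langle\xi_V,b\rangle-\langle\xi_V,a\rangle\langle\eta_V,b\rangle .\tag{1}$$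
Two consequences. First, $X=(v,0)$ has no vertical part, so $F_\nabla(X,\eta)=R(v,\eta_H)|_{\mathcal N}$ (projected to $\mathcal N$). Second, on a fiber $S_xM$ the derivative $D$ is ordinary differentiation of $T_xM$-valued functions; so there $\mathcal N=TS_xM$ and $\nabla$ is the Levi-Civita connection of the round unit sphere $S^m$.

Along a geodesic $\xi=X$ has $\xi_V=0$, so $\nabla_Xa=D_Xa$, and $X^{FM}$ is the $\nabla$-horizontal lift of $X$.

**Step 2: $\mathcal H$ is $\mathrm{SO}(m)$-invariant.** This makes $\mathcal H$ a connection. The right action commutes with $\Phi_t$, so $d\Phi_t$ preserves $X^{FM}$ and each fundamental vertical field. Let $|d\Phi_t\zeta|\to0$ as $t\to+\infty$. The splitting is continuous and $FM$ is compact, so every component of $d\Phi_t\zeta$ tends to $0$. The coefficients along $X^{FM}$ and along the fundamental fields do not depend on $t$, and the unstable component is expanded; so all of these vanish. Hence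
$$E_s^{FM}=\{\zeta:|d\Phi_t\zeta|\to0\text{ as }t\to+\infty\},$$
and similarly $E_u^{FM}$ with $t\to-\infty$. The right action commutes with $\Phi_t$ and distorts norms by bounded factors, so these sets are $\mathrm{SO}(m)$-invariant. So is $\mathcal H$.

**Step 3: the tensor $A$.** We compare $\mathcal H$ with $\nabla$. At a frame $f$ over $v$, the $\mathcal H$-lift of $\xi$ minus its $\nabla$-lift is vertical, that is, of the form $f_a\mapsto -A f_a$ with $A\in\mathfrak{so}(\mathcal N_v)$. By invariance $A$ does not change if $f$ is replaced by $fh$, $h\in\mathrm{SO}(m)$, since such a vertical vector is carried to $(fh)_a\mapsto -A(fh)_a$. So there is a continuous $A\in T^*SM\otimes\mathfrak{so}(\mathcal N)$ such that a curve of frames $f_a(s)$ over a curve in $SM$ with tangent $\xi$ is tangent to $\mathcal H$ if and only if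
$$\nabla_sf_a=-A(\xi)f_a .\tag{2}$$
Since $X^{FM}\in\mathcal H$, $A(X)=0$.

**Step 4: how $A$ evolves along the flow.** Let $\xi\in T_vSM$, let $u(s)$ be a smooth curve in $FM$ tangent at $s=0$ to the $\mathcal H$-lift of $\xi$, and put $f(s,t)=\Phi_t(u(s))$. Then $\nabla_tf=0$, so at $s=0$, $\nabla_t\nabla_sf=F_\nabla(X,d\phi_t\xi)f$. Because $\mathcal H$ is $d\Phi_t$-invariant, $\nabla_sf|_{s=0}=-A(d\phi_t\xi)f$ for all $t$. So, in a parallel frame along the orbit, $t\mapsto A(d\phi_t\xi)$ is smooth and
$$\tfrac{d}{dt}A(d\phi_t\xi)=-F_\nabla(X,d\phi_t\xi).\tag{3}$$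

**Step 5: a second-order equation.** We turn (3) into an equation for tensors on $\mathcal N$. Put
$$\alpha(w)=A(w^V),\quad B(w)=A(w^h),\quad \mathcal Kw=R(v,w)v,\quad \beta(w)=R(v,w)|_{\mathcal N}\in\mathfrak{so}(\mathcal N).$$
$\mathcal K$ is symmetric, and $\langle\mathcal Kw,w\rangle=-K(v,w)>0$ for unit $w$. If $\xi_H\perp v$, then $d\phi_t\xi=(J,J')$ with $J$ a normal Jacobi field, $J''=\mathcal KJ$, and (3) reads
$$\tfrac d{dt}\big[B(J)+\alpha(J')\big]=-\beta(J).$$
Take $2m$ independent normal Jacobi fields $J_a$. In a parallel frame the matrix with columns $(J_a,J_a')$ is smooth in $t$ and invertible, and $B(J_a)+\alpha(J_a')$ is smooth in $t$. Multiplying by the inverse matrix, $\alpha$ and $B$ are smooth along orbits. Expanding,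
$$(\nabla_XB)(J)+B(J')+(\nabla_X\alpha)(J')+\alpha(\mathcal KJ)=-\beta(J),$$
and $(J,J')$ is arbitrary at a given time. So
$$\nabla_X\alpha=-B,\qquad\nabla_XB=-\alpha\circ\mathcal K-\beta,\qquad \nabla_X^2\alpha=\alpha\circ\mathcal K+\beta .\tag{4}$$
In particular $\alpha$, $\nabla_X\alpha$ and $\nabla_X^2\alpha$ are continuous on $SM$.

In an orthonormal basis $(e_1,\dots,e_m)$ of $\mathcal N_v$ write $\alpha_{ijk}=\langle\alpha(e_i)e_j,e_k\rangle$ and $\beta_{ijk}=\langle R(v,e_i)e_j,e_k\rangle$; both are skew in $j,k$. Since $\beta_{ijk}=-\langle R(e_j,e_k)e_i,v\rangle$, the first Bianchi identity gives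
$$\beta_{ijk}+\beta_{jki}+\beta_{kij}=0.\tag{5}$$
The inner product on $\mathcal N^*\otimes\Lambda^2\mathcal N$ is $\langle\alpha,\alpha'\rangle=\sum_{ijk}\alpha_{ijk}\alpha'_{ijk}$.

**Two cases solved by hand.** If $M$ is locally symmetric, $\beta$ and $\mathcal K$ are $\nabla_X$-parallel, and $\alpha=-\beta\circ\mathcal K^{-1}$. Indeed $\gamma=\alpha+\beta\circ\mathcal K^{-1}$ satisfies $\nabla_X^2\gamma=\gamma\circ\mathcal K$. At a point where $|\gamma|^2$ is maximal on $SM$,
$$0\ge\tfrac12X^2|\gamma|^2=|\nabla_X\gamma|^2+\langle\gamma,\gamma\circ\mathcal K\rangle .$$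
As $\mathcal K$ is positive definite, $\gamma=0$.

*Real hyperbolic:* $\beta=0$, so $\alpha=0$, $B=0$, and $\mathcal H$ is the $\nabla$-horizontal distribution, whose curvature on $S_xM$ is that of the round sphere. This agrees with Section 1.

*Complex hyperbolic, $n=4$, $-1\le\kappa_g\le-\frac14$:* the curvature is
$$R(X,Y)Z=-\tfrac14\big[\langle Y,Z\rangle X-\langle X,Z\rangle Y+\langle JY,Z\rangle JX-\langle JX,Z\rangle JY-2\langle JX,Y\rangle JZ\big].$$
Take $e_1=Jv$, a unit vector $e_2\perp v,Jv$, and $e_3=Je_2$. Then $\mathcal Kw=\frac14w+\frac34\langle w,Jv\rangle Jv$ has eigenvalues $1,\frac14,\frac14$. The $\mathcal N$-part of $R(v,e_i)e_j$ is that of $-\frac14[\langle Je_i,e_j\rangle Jv-\langle Jv,e_j\rangle Je_i-2\langle Jv,e_i\rangle Je_j]$, which gives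
$$\beta_{123}=\tfrac12,\quad\beta_{231}=-\tfrac14,\quad\beta_{312}=-\tfrac14,\qquad \beta_{iik}=0.$$
The sum is $0$, as (5) requires. Hence $\alpha_{123}=-\frac12$, $\alpha_{231}=\alpha_{312}=1$, $\alpha_{iik}=0$. So $\alpha$ can be nonzero at $\delta=\frac14$.

## 4. Flat frames and parallelizable spheres: proof of Theorem B(i)

Suppose $\mathcal H$ is integrable. Since $d\pi|_{\mathcal H}$ is an isomorphism onto $TSM$, a $C^1$ submanifold tangent to $\mathcal H$ projects locally diffeomorphically to $SM$, so it is locally the image of a $C^1$ section of $\pi$. Thus near every point of $SM$ there is a $C^1$ oriented orthonormal frame $(f_a)$ of $\mathcal N$ with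
$$\nabla_\xi f_a=-A(\xi)f_a\quad\text{for all }\xi .\tag{6}$$
Suppose two such frames are defined on a connected open set and $h\in\mathrm{SO}(m)$ relates them at one point. The second frame and $h$ applied to the first solve the same linear ODE along every curve, so they agree on the whole set. So the transition matrices are locally constant and the frames form a flat $\mathrm{SO}(m)$-structure on $\mathcal N$.

*Proof of (i).* Over the simply connected fiber $S_xM\cong S^{n-1}$ ($n\ge3$) a flat structure has a global parallel frame, and $\mathcal N|_{S_xM}=TS_xM$. So $S^{n-1}$ is parallelizable, hence $n-1\in\{1,3,7\}$ (Bott–Milnor, Kervaire), that is, $n\in\{4,8\}$. $\square$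

**Where topology stops.** For $n=4,8$ the spheres $S^3$ and $S^7$ are parallelizable and this argument says nothing. On $S^3$ there is even an explicit model. The left-invariant orthonormal fields $f_1,f_2,f_3$ on the unit quaternions satisfy $\nabla_{f_a}f_b=\frac12[f_a,f_b]=\sum_c\epsilon_{abc}f_c$, so (6) holds on $S^3$ with $\alpha_{ijk}=-\epsilon_{ijk}$. A single fiber cannot give a contradiction: what remains is to confront what (6) forces on each fiber with what the flow forces through (4).

## 5. An integral identity on each fiber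

If $\mathcal H$ were smooth we would say that flatness means $F_{\nabla+A}=0$. But $A$ is only continuous, so it has no curvature. We need a consequence of flatness that uses only first derivatives of the $f_a$. Set
$$\tau=\sum_i\alpha(e_i)e_i,\quad \tau_k=\sum_i\alpha_{iik},\qquad q(\alpha)=|\tau|^2-\sum_{ijk}\alpha_{ijk}\alpha_{jik}.$$

**Lemma 1.** If $\mathcal H$ is integrable, then $\int_{S_xM}q(\alpha)=m(m-1)\,\mathrm{vol}(S_xM)$ for every $x\in M$.

*Proof.* **Step 1: a Bochner identity for $C^1$ fields.** For a $C^2$ vector field $f$, commuting derivatives in $\nabla_i(f^j\nabla_jf^i)$ gives $\mathrm{div}(\nabla_ff)=\mathrm{tr}((\nabla f)^2)+f(\mathrm{div}f)+\mathrm{Ric}(f,f)$, while $\mathrm{div}((\mathrm{div}f)f)=f(\mathrm{div}f)+(\mathrm{div}f)^2$. Subtracting and integrating against $\varphi\in C_c^\infty$ supported in the domain of $f$,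
$$-\int\langle\nabla_ff-(\mathrm{div}f)f,\nabla\varphi\rangle=\int\varphi\big[\mathrm{Ric}(f,f)+\mathrm{tr}((\nabla f)^2)-(\mathrm{div}f)^2\big].\tag{7}$$
Only first derivatives of $f$ occur. If $f$ is $C^1$, take smooth $f_\varepsilon\to f$ in $C^1$ near $\mathrm{supp}\,\varphi$; both sides converge. So (7) holds for $C^1$ fields.

**Step 2: insert the flat frame.** Restrict a frame from (6) to $S=S_xM$. The $f_a$ are local $C^1$ orthonormal fields on the round sphere with $\nabla_wf_a=-\alpha(w)f_a$. Then
$$\sum_a\nabla_{f_a}f_a=-\tau,\qquad \mathrm{div}f_a=-\sum_i\langle\alpha(e_i)f_a,e_i\rangle=\langle f_a,\tau\rangle,\qquad\sum_a(\mathrm{div}f_a)f_a=\tau .$$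
With the basis $e_i=f_i$, $\sum_a\mathrm{tr}((\nabla f_a)^2)=\sum_{aij}\alpha_{iaj}\alpha_{jai}=\sum_{ijk}\alpha_{ijk}\alpha_{jik}$, and $\mathrm{Ric}=m-1$ on unit vectors. Summing (7) over $a$,
$$2\int\langle\tau,\nabla\varphi\rangle=\int\varphi\,\Big(m(m-1)+\sum\alpha_{ijk}\alpha_{jik}-|\tau|^2\Big)=\int\varphi\,\big(m(m-1)-q(\alpha)\big).$$

**Step 3: globalize.** The field $\tau$ and the function $q(\alpha)$ are continuous and defined on all of $S$. Let $\varphi_r$ be a finite smooth partition of unity subordinate to a cover by domains of such frames, and add the identities. Since $\sum_r\nabla\varphi_r=0$, the left side is $0$. $\square$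

*Checks.* In the model on $S^3$, $\tau=0$ and $q=\sum\epsilon_{ijk}^2=6=m(m-1)$. For a closed quotient of the complex hyperbolic plane, $\tau=0$ and, as each cyclic product occurs twice, $q=2(-\frac12\cdot1+1\cdot1-1\cdot\frac12)=0\neq6$; so Lemma 1 already shows that $\mathcal H$ is not integrable there. For a real hyperbolic manifold, $q=0$.

So the task is to show that the solution $\alpha$ of (4) cannot make the average of $q(\alpha)$ as large as $m(m-1)$.

## 6. Components of $\alpha$, and bounds on $\beta$

**Step 1: two projections.** The purpose is to diagonalize $q$. On $\mathcal N^*\otimes\Lambda^2\mathcal N$ define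
$$(P\alpha)_{ijk}=\tfrac13(\alpha_{ijk}+\alpha_{jki}+\alpha_{kij}),\qquad(T\alpha)_{ijk}=\tfrac1{m-1}(\delta_{ij}\tau_k-\delta_{ik}\tau_j).$$
$P\alpha$ is cyclically invariant and still skew in $j,k$, hence totally skew. $P$ averages the isometric cyclic permutations of indices on all 3-tensors, so it is symmetric and idempotent: the orthogonal projection onto totally skew tensors. For $T$, skewness gives
$$\langle T\alpha,\alpha'\rangle=\tfrac2{m-1}\langle\tau(\alpha),\tau(\alpha')\rangle,\qquad \tau(T\alpha)=\tfrac{m-1}{m-1}\tau(\alpha)=\tau(\alpha),\tag{8}$$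
so $T$ is symmetric and $T^2=T$: also an orthogonal projection. Both are built from the metric, so they commute with $\nabla_X$. The trace $\tau$ of a totally skew tensor is $0$, so $TP=0$ and, taking adjoints, $PT=0$. Finally (5) says
$$P\beta=0.\tag{9}$$

**Step 2: $q$ in closed form.** Let $(C\alpha)_{ijk}=\alpha_{jki}$. By skewness $-\sum\alpha_{ijk}\alpha_{jik}=\langle\alpha,C\alpha\rangle$. Since $3P=1+C+C^2$ and $C^2$ is the transpose of $C$, $3|P\alpha|^2=|\alpha|^2+2\langle\alpha,C\alpha\rangle$. With $|\tau|^2=\frac{m-1}2|T\alpha|^2$ and $H=1-P-T$,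
$$q(\alpha)=|\tau|^2+\tfrac32|P\alpha|^2-\tfrac12|\alpha|^2=|P\alpha|^2+\tfrac{m-2}2|T\alpha|^2-\tfrac12|H\alpha|^2 .\tag{10}$$
The dangerous components are the totally skew one and the trace.

**Step 3: curvature bounds on $\beta$.** Assume $-1\le\kappa_g\le-\delta$. Let $(e_i)$ be an orthonormal eigenbasis of $\mathcal K_v$ with eigenvalues $\kappa_i\in[\delta,1]$, and put $b_i^k=\beta_{iik}=\langle R(v,e_i)e_i,e_k\rangle$, so $b_i^i=0$. For a unit vector $w$, the operator $\mathcal O_w=-R(\cdot,w)w$ on $w^\perp$ is symmetric with spectrum in $[\delta,1]$.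

*Repeated indices.* Take $w=e_i$. Then $\mathcal O_wv=\kappa_iv-b_i$ with $b_i\perp v$. Evaluating $(\mathcal O_w-\delta)(1-\mathcal O_w)\ge0$ on $v$ gives $-\kappa_i^2-|b_i|^2+(1+\delta)\kappa_i-\delta\ge0$, that is,
$$|b_i|^2\le(\kappa_i-\delta)(1-\kappa_i).\tag{11}$$

*Distinct indices.* Let $w\in\mathcal N\cap e_k^\perp$ be a unit vector. Then $v,e_k\in w^\perp$ are orthonormal, so
$$|\langle R(v,w)w,e_k\rangle|=\big|\big\langle(\mathcal O_w-\tfrac{1+\delta}2)v,e_k\big\rangle\big|\le\tfrac{1-\delta}2 .$$
The left side is the absolute value at $w$ of the quadratic form on the $(m-1)$-dimensional space $\mathcal N\cap e_k^\perp$ with symmetric matrix $S_k(i,j)=\frac12(\beta_{ijk}+\beta_{jik})$. So this matrix has operator norm at most $\frac{1-\delta}2$, and $\sum_{i,j\ne k}S_k(i,j)^2\le\frac{(1-\delta)^2}4(m-1)$.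

For $i<j<k$ put $\vec\beta_{ijk}=(\beta_{ijk},\beta_{jki},\beta_{kij})=(a,b,c)$, with $a+b+c=0$ by (5). Skewness gives $S_k(i,j)=\frac12(a-b)$, $S_i(j,k)=\frac12(b-c)$, $S_j(k,i)=\frac12(c-a)$. Each entry occurs twice in $\sum_k\sum_{i\ne j}S_k(i,j)^2$, so the triple contributes
$$2\cdot\tfrac14\big[(a-b)^2+(b-c)^2+(c-a)^2\big]=\tfrac12\big[3|\vec\beta_{ijk}|^2-(a+b+c)^2\big]=\tfrac32|\vec\beta_{ijk}|^2 .$$
Therefore
$$\sum_{i<j<k}|\vec\beta_{ijk}|^2\le\tfrac23\cdot\tfrac{(1-\delta)^2}4m(m-1)=\tfrac{(1-\delta)^2}6\,m(m-1).\tag{12}$$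
At $\delta=\frac14$ the right side is $\frac3{32}m(m-1)$.

## 7. The maximum principle works for strong pinching and stops before $\frac14$

The first thing to try is to bound $\alpha$ pointwise from (4) and compare with Lemma 1. At a maximum point of $|\alpha|^2$ on $SM$,
$$0\ge\tfrac12X^2|\alpha|^2=|\nabla_X\alpha|^2+\langle\alpha,\alpha\circ\mathcal K+\beta\rangle\ge\delta|\alpha|^2-|\alpha||\beta| ,$$
so $|\alpha|\le\delta^{-1}\max|\beta|$ everywhere. By (10), $q(\alpha)\le c_m|\alpha|^2$ with $c_3=1$, $c_7=\frac52$. Counting indices and using (11), (12),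
$$|\beta|^2=2\sum_i|b_i|^2+2\sum_{i<j<k}|\vec\beta_{ijk}|^2\le(1-\delta)^2\Big(\frac m2+\frac{m(m-1)}3\Big).$$
So $q(\alpha)\le3.5\,\big(\frac{1-\delta}\delta\big)^2$ for $m=3$ and $q(\alpha)\le43.75\,\big(\frac{1-\delta}\delta\big)^2$ for $m=7$. These are below $6$ and $42$ respectively when $\delta\ge0.44$ and $\delta\ge0.51$, and Lemma 1 is then contradicted. At $\delta=\frac14$ the bounds are $31.5$ and $393.75$, useless. The loss is real and not only in the bounds on $\beta$: for the complex hyperbolic plane $|\beta|^2=2\cdot\frac38=\frac34$, so with the exact $\beta$ the method gives only $q\le16\cdot\frac34=12$, while $q=0$.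

Two things are wasted. A pointwise bound is more than is needed, as Lemma 1 is about an average. And $q$, $\mathcal K$ and $\beta$ see the components of $\alpha$ differently: $\beta$ has no totally skew part by (9), while $q$ is positive only on the totally skew part and the trace. So we integrate (4) over $SM$ against a test tensor $Z$, a weighted sum of the components of $\alpha$.

**Why one weight is not enough.** With $Z=\lambda\alpha$ the quantity to bound would be $q(\alpha)-\lambda\langle\alpha,\alpha\circ\mathcal K+\beta\rangle$. Where $\mathcal K$ is close to $\frac14$ we need $\frac{m-2}2-\frac\lambda4<0$ on the trace component, so $\lambda>10$ for $m=7$. On $H\alpha$, with $\mathcal K=\frac14$, the maximum of $-(\frac12+\frac\lambda4)|\alpha|^2-\lambda\langle\alpha,\beta\rangle$ is $\frac{\lambda^2}{\lambda+2}|\beta|^2$, which increases with $\lambda$ and equals $\frac{25}3|\beta|^2$ at $\lambda=10$. With (12) the distinct components of $\beta$ alone then cost up to $\frac{25}3\cdot\frac3{16}m(m-1)=\frac{25}{16}m(m-1)>m(m-1)$.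 Bounded this way, the argument does not close. At $\lambda=3$ the factor is only $\frac95$.

So keep the base weight $3$ and add weight only where $q$ is positive: on $P\alpha$, where extra weight is free since $P\beta=0$, and on $T\alpha$, where weight $2(m-1)$ cancels $|\tau|^2$ exactly at $\mathcal K=\frac14$. That is, take
$$Z=3\alpha+3P\alpha+2(m-1)T\alpha .\tag{13}$$
At $\mathcal K=\frac14$, (10) and $\frac{2(m-1)}4|T\alpha|^2=|\tau|^2$ give $q(\alpha)-\frac14\langle Z,\alpha\rangle=\frac34|P\alpha|^2-\frac54|\alpha|^2$, which is negative definite.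

## 8. The multiplier inequality

Assume $\mathcal H$ is integrable. Let $\mu$ be the normalized Liouville measure on $SM$. It is $\phi_t$-invariant and disintegrates into round measures on the fibers $S_xM$, so Lemma 1 gives
$$\int q(\alpha)\,d\mu=m(m-1).\tag{14}$$
The function $u=\langle Z,\nabla_X\alpha\rangle$ is continuous with continuous derivative $Xu$ along the flow. Integrating $u\circ\phi_t-u=\int_0^t(Xu)\circ\phi_s\,ds$ and using invariance, $\int Xu\,d\mu=0$. Since $P$, $T$ are orthogonal projections commuting with $\nabla_X$, (4) gives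
$$0=\int\big(3|\nabla_X\alpha|^2+3|P\nabla_X\alpha|^2+2(m-1)|T\nabla_X\alpha|^2\big)d\mu+\int\langle Z,\alpha\circ\mathcal K+\beta\rangle\,d\mu .$$
The first integral is nonnegative. So $\int\langle Z,\alpha\circ\mathcal K+\beta\rangle d\mu\le0$, and by (14)
$$m(m-1)\le\int\mathcal Q\,d\mu,\qquad\mathcal Q:=q(\alpha)-\langle Z,\alpha\circ\mathcal K+\beta\rangle .\tag{15}$$
From here on everything is algebra at one point: for $m\in\{3,7\}$ and $\delta\ge\frac14$ we show $\mathcal Q\le\lambda\,m(m-1)$ with a constant $\lambda<1$, which contradicts (15). We may use $-1\le\kappa_g\le-\frac14$.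

## 9. Splitting $\mathcal Q$ into repeated and distinct indices

Fix $v$ and an orthonormal eigenbasis $(e_i)$ of $\mathcal K_v$ with eigenvalues $\kappa_i\in[\frac14,1]$. Put $y_i^k=\alpha_{iik}$, so $y_i^i=0$ and $\tau_k=\sum_{i\ne k}y_i^k$; recall $b_i^k=\beta_{iik}$. Note $(\alpha\circ\mathcal K)_{ijk}=\kappa_i\alpha_{ijk}$. The claim is
$$\mathcal Q=\sum_kE_k+2\sum_{i<j<k}F_{ijk}=:\mathrm{Diag}+\mathrm{Dist},$$
where, with the upper index $k$ on $y_i$, $b_i$, $Y$ suppressed and $Y=\sum_{i\ne k}y_i$,
$$E_k=Y^2-\sum_{i\ne k}y_i^2-6\sum_{i\ne k}(\kappa_iy_i^2+y_ib_i)-4Y\sum_{i\ne k}(\kappa_iy_i+b_i),\tag{16}$$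
and, with $x=(\alpha_{ijk},\alpha_{jki},\alpha_{kij})$, $\vec\beta=\vec\beta_{ijk}$, $p=\frac13(x_1+x_2+x_3)$ and $(\kappa_1,\kappa_2,\kappa_3)$ denoting $(\kappa_i,\kappa_j,\kappa_k)$ inside $F_{ijk}$,
$$F_{ijk}=x_1x_2+x_2x_3+x_3x_1-3\sum_{l=1}^3\kappa_lx_l(x_l+p)-3\langle\vec\beta,x\rangle .\tag{17}$$

To verify this, go through the terms of $\mathcal Q$ one at a time.

* $|\tau|^2=\sum_kY^2$. In $-\sum\alpha_{ijk}\alpha_{jik}$ the terms $i=j$ give $-\sum_{i,k}(y_i^k)^2$. The terms $j=k$ vanish since $\alpha_{ijj}=0$; the terms $k=i\ne j$ vanish since $\alpha_{jii}=0$. For distinct indices $-\alpha_{ijk}\alpha_{jik}=\alpha_{ijk}\alpha_{jki}$. The three cyclic orders of a triple give $x_1x_2+x_2x_3+x_3x_1$; the three anticyclic orders give the same, as both factors change sign.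
* In $3\langle\alpha,\alpha\circ\mathcal K+\beta\rangle$ the patterns $(i,i,k)$ and $(i,k,i)$ contribute equally, which gives $6\sum(\kappa_iy_i^2+y_ib_i)$. Each distinct triple contributes $2\cdot3\,(\sum\kappa_lx_l^2+\langle\vec\beta,x\rangle)$.
* $P\alpha$ has only distinct-index components, equal to $p$ in cyclic and $-p$ in anticyclic order, and $\langle P\alpha,\beta\rangle=\langle\alpha,P\beta\rangle=0$. So $3\langle P\alpha,\alpha\circ\mathcal K+\beta\rangle$ contributes $2\cdot3\,p\sum\kappa_lx_l$ per triple.
* By (8), $2(m-1)\langle T\alpha,\alpha\circ\mathcal K+\beta\rangle=4\langle\tau(\alpha),\tau(\alpha\circ\mathcal K+\beta)\rangle=4\sum_kY\sum_{i\ne k}(\kappa_iy_i+b_i)$.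

## 10. Distinct indices

The aim is to bound $F$ by a multiple of $|\vec\beta|^2$. Write $x_l=p+n_l$ with $\sum n_l=0$. Then
$$x_1x_2+x_2x_3+x_3x_1=3p^2-\tfrac12|n|^2,\qquad\sum x_l(x_l+p)=6p^2+|n|^2,\qquad\langle\vec\beta,x\rangle=\langle\vec\beta,n\rangle,$$
the last by (5).

The numbers $x_l(x_l+p)$ may be negative, and then a large $\kappa_l$ hurts. But always $x_l(x_l+p)\ge-\frac14p^2$, and it is negative only if $x_lp<0$. Since $\sum_lx_lp=3p^2\ge0$, this happens for at most two of the three indices. As $0\le\kappa_l-\frac14\le\frac34$,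
$$\sum\kappa_lx_l(x_l+p)\ge\tfrac14(6p^2+|n|^2)-\tfrac34\cdot2\cdot\tfrac{p^2}4=\tfrac98p^2+\tfrac14|n|^2 .$$
Hence
$$F\le-\tfrac38p^2-\tfrac54|n|^2+3|\vec\beta||n|\le\tfrac95|\vec\beta|^2,$$
and by (12) with $\delta=\frac14$,
$$\mathrm{Dist}\le2\cdot\tfrac95\cdot\tfrac3{32}\,m(m-1)=\tfrac{27}{80}\,m(m-1).\tag{18}$$

## 11. Repeated indices

**Step 1: decouple the indices.** In (16) the $y_i$ are coupled through $Y$. We arrange $E_k$ as a sum over $i$ in which $Y$ can be treated as a free real variable. Let $\nu>0$. Since $Y^2=\sum_{i\ne k}Yy_i$, write $Y^2=(1+\nu)\sum_{i\ne k}Yy_i-\nu Y^2$, and spread $\nu Y^2$ evenly over the $m-1$ indices: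
$$E_k=\sum_{i\ne k}\Big\{-(1+6\kappa_i)y_i^2+\big[(1+\nu-4\kappa_i)Y-6b_i\big]y_i-4Yb_i-\tfrac\nu{m-1}Y^2\Big\}.$$

**Step 2: maximize each brace.** Put $c=4\kappa_i-1\in[0,3]$, $t=5+3c\in[5,14]$, $u=c(3-c)\in[0,\frac94]$. Then
$$1+6\kappa_i=\tfrac t2,\qquad1+\nu-4\kappa_i=\nu-c,\qquad(\kappa_i-\tfrac14)(1-\kappa_i)=\tfrac u{16}.$$
Maximizing over $y_i\in\mathbb R$, the brace is at most
$$\frac{[(\nu-c)Y-6b_i]^2}{2t}-4Yb_i-\frac\nu{m-1}Y^2=-\Big[\tfrac\nu{m-1}-\tfrac{(\nu-c)^2}{2t}\Big]Y^2-\tfrac{20+6\nu+6c}t\,b_iY+\tfrac{18}tb_i^2 ;$$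
the coefficient of $b_iY$ is $-\frac{6(\nu-c)+4t}t$ with $4t=20+12c$. If the bracket is positive, maximizing over $Y\in\mathbb R$ bounds the brace by $\chi\,(b_i^k)^2$ with
$$\chi=\frac{(20+6\nu+6c)^2}{4t^2\big[\frac\nu{m-1}-\frac{(\nu-c)^2}{2t}\big]}+\frac{18}t .\tag{19}$$
Here $\chi>0$ depends only on $\kappa_i$. Summing over all $k$ and $i\ne k$ and using (11) with $\delta=\frac14$,
$$\mathrm{Diag}\le\sum_i\chi(\kappa_i)|b_i|^2\le\sum_i\frac{\chi(\kappa_i)u_i}{16}.\tag{20}$$

**Step 3: numbers.** We bound $\chi u$. In both cases use $u\le0.3\,t$, which holds since $c^2-2.1c+1.5>0$ (discriminant $4.41-6<0$); hence $\frac{18u}t\le5.4$.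

*Case $m=7$, $\nu=1$.* The bracket is $\frac16-\frac{(1-c)^2}{2t}=\frac{2+9c-3c^2}{6t}=\frac{2+3u}{6t}>0$, so
$$\chi u=\frac{6(13+3c)^2}t\cdot\frac u{2+3u}+\frac{18u}t .$$
The factor $\frac u{2+3u}$ increases with $u$, so it is at most $\frac{9/4}{35/4}=\frac9{35}$. Also $\frac{(13+3c)^2}t=\frac{(t+8)^2}t=t+16+\frac{64}t$ is convex in $t$, hence on $[5,14]$ at most the larger of its endpoint values $33.8$ and $30+\frac{32}7<34.6$. Therefore $\chi u\le6(34.6)\frac9{35}+5.4<58.8$, so $\frac{\chi u}{16}<3.68$ and $\mathrm{Diag}<7(3.68)=25.76$. By (18), $\mathrm{Dist}\le\frac{27}{80}\cdot42=14.175$. So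
$$\mathcal Q<39.94<42=m(m-1).$$

*Case $m=3$, $\nu=2$.* The bracket is $1-\frac{(2-c)^2}{2t}=\frac{6+10c-c^2}{2t}>0$, since $6+10c-c^2=6+7c+u$. So
$$\chi u=\frac{2(16+3c)^2}t\cdot\frac u{6+10c-c^2}+\frac{18u}t .$$
Here $\frac{(16+3c)^2}t=\frac{(t+11)^2}t=t+22+\frac{121}t$ is convex in $t$, hence at most the larger of $51.2$ and $36+\frac{121}{14}<44.65$, that is, $51.2$. Also $\frac u{6+10c-c^2}\le0.135$, because this says $0.865c^2-1.65c+0.81\ge0$, and the discriminant is $2.7225-2.8026<0$. Therefore $\chi u\le2(51.2)(0.135)+5.4<19.23$, so $\frac{\chi u}{16}<1.21$ and $\mathrm{Diag}<3.63$. By (18), $\mathrm{Dist}\le\frac{27}{80}\cdot6=2.025$. So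
$$\mathcal Q<5.66<6=m(m-1).$$

**Conclusion of the proof of Theorem A.** Let $n\in\{4,8\}$ and $\delta\ge\frac14$. If $\mathcal H$ were integrable, (15) would give $m(m-1)\le\int\mathcal Q\,d\mu$. But $\mathcal Q\le\lambda\,m(m-1)$ everywhere, with $\lambda=5.66/6$ for $m=3$ and $\lambda=39.94/42$ for $m=7$, and $\mu$ is a probability measure. This is a contradiction. So $\mathcal H$ is not integrable. $\blacksquare$

In particular, under the hypotheses of the problem ($n\in\{4,8\}$, $\delta>\frac14$, $\mathcal H\in\mathcal C^{1/\sqrt\delta}$, ergodic frame flow), $\mathcal H$ is not tangent to a foliation of $FM$.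

## 12. Pinching slightly below one quarter: proof of Theorem B(ii)

The strict inequalities at $\delta=\frac14$ leave room. Let $n\in\{4,8\}$, let $\delta<\frac14$ be close to $\frac14$, assume $-1\le\kappa_g\le-\delta$, and keep the same $Z$ and the same $\nu$. Sections 3–6, 8 and 9 hold as they stand, except that $\kappa_i\in[\delta,1]$.

**Step 1: distinct indices.** The argument of Section 10 gives $\sum\kappa_lx_l(x_l+p)\ge\delta(6p^2+|n|^2)-\frac{1-\delta}2p^2$. So
$$F\le\big(\tfrac92-\tfrac{39}2\delta\big)p^2-\big(\tfrac12+3\delta\big)|n|^2+3|\vec\beta||n|\le\frac9{2+12\delta}|\vec\beta|^2\qquad\text{if }\delta\ge\tfrac3{13},$$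
and $\frac3{13}<\frac14$. With (12), $\mathrm{Dist}\le\frac{3(1-\delta)^2}{2+12\delta}\,m(m-1)$. This is continuous in $\delta$ and equals the bound (18) at $\delta=\frac14$.

**Step 2: repeated indices.** With the same function $\chi$ and (11), $\mathrm{Diag}\le\sum_i\chi(\kappa_i)(\kappa_i-\delta)(1-\kappa_i)$. The brackets in (19) are positive for $\kappa\in[\frac14,1]$, hence on a neighborhood of this interval, where $\chi$ is continuous and positive. So $\sup_{\kappa\in[\delta,1]}\chi(\kappa)(\kappa-\delta)(1-\kappa)$ is continuous in $\delta$ near $\frac14$.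

**Step 3: conclusion.** The total bound is strictly less than $m(m-1)$ at $\delta=\frac14$, hence also for all $\delta\in(\delta_0,\frac14]$ for some $\delta_0<\frac14$ that serves both $m=3$ and $m=7$. For $\delta\ge\frac14$ we have Theorem A. The last sentence of (ii) follows from this and (i). $\square$

## 13. Dimension 4 without pinching: proof of Theorem B(iii)

Let $n=4$ and suppose $\mathcal H$ is integrable. Cohomology has real coefficients.

**Step 1: descend the flat bundle to $M$.** By Section 4, $\mathcal N\to SM$ carries a flat $\mathrm{SO}(3)$-structure. The fiber $S^3$ of $p$ is simply connected, so $p$ induces an isomorphism $\pi_1(SM)\cong\pi_1(M)$. A flat bundle is determined by its holonomy, so $\mathcal N\cong p^*E$ with $E\to M$ a flat oriented rank-3 bundle. The isomorphism consists of orientation-preserving isometries $f_v:E_x\to v^\perp$, continuous in $v\in S_xM$.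

**Step 2: a rank-4 bundle on the doubled disc bundle.** We package the $f_v$ into a bundle with computable characteristic classes. Let $r:DM\to M$ be the closed unit disc bundle of $TM$ and $Q=D_-\cup_{SM}D_+$ its double, an $S^4$-bundle over $M$. Glue $r^*(\mathbb R\oplus E)$ over $D_-$ to $r^*TM$ over $D_+$ along $SM$ by $(s,w)\mapsto sv+f_v(w)$. This is an isomorphism $\mathbb R\oplus E_x\to T_xM$ respecting orientations, so we obtain an oriented rank-4 bundle $W\to Q$.

**Step 3: $p_1(W)$ is a multiple of the Thom class.** On $D_-\simeq M$, $p_1(W)=p_1(E)=0$, since $E$ is flat. By the exact sequence of $(Q,D_-)$, $p_1(W)$ comes from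
$$H^4(Q,D_-)\cong H^4(DM,SM)\cong H^0(M)=\mathbb R$$
(excision and the Thom isomorphism). So $p_1(W)=\ell u$ with $\ell\in\mathbb R$ and $u$ the image of the Thom class. The Thom class restricts to the Euler class on the zero section. So restricting to the zero section of $D_+$, where $W=TM$, gives $p_1(TM)=\ell\,e(TM)$. With the signature theorem, $\langle p_1(TM),[M]\rangle=3\sigma(M)$,
$$3\sigma(M)=\ell\,\chi(M).\tag{21}$$
On a fiber $S^4$ of $Q\to M$ the class $u$ restricts to a generator, so $\ell=\pm\langle p_1(W|_{S^4}),[S^4]\rangle$.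

**Step 4: $\ell$ is twice an odd integer.** We find the Euler number of $W|_{S^4}$. Over the lower half of the fiber take the section $(1,0)$; on $S_xM$ it becomes $v\in T_xM$. It extends over the upper half, where $W$ is trivial with fiber $T_xM$, as the radial field $y\mapsto y$, which has one zero, nondegenerate. So $W|_{S^4}$ has Euler number $\pm1$. For an oriented rank-4 bundle over $S^4$ there are integers $h,j$ with $e=h+j$ and $p_1=\pm2(h-j)$ (Milnor 1956). Since $h+j=\pm1$ is odd, $h-j$ is odd, so $\ell=2k$ with $k$ odd.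

**Step 5: conclusion.** By (21), $3\sigma(M)=2k\,\chi(M)$ with $k$ odd. Since $\chi(M)>0$ for closed negatively curved 4-manifolds (Chern 1955) and $|k|\ge1$, $3|\sigma(M)|\ge2\chi(M)>0$.

For a closed Einstein 4-manifold, $2\chi\ge3|\sigma|$, with equality only if it is Ricci-flat (Hitchin 1974). A negatively curved Einstein metric is not Ricci-flat, so it satisfies $3|\sigma|<2\chi$, and $\mathcal H$ is not integrable. $\blacksquare$
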